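# Weakly Lindelöf Baire spaces and $\sigma$-complete ultrafilters

All spaces are Hausdorff unless we say otherwise, and cardinal functions take infinite values.

## 1. A discrete Cantor set with a limit point at every place

Let $C=\{0,1\}^\omega$. For $f\neq b$ in $C$ let $\Delta(f,b)=\min\{m: f(m)\ne b(m)\}$. For each $b\in C$ take two points $d_b$ and $p_b$, all distinct, and put
$$M=\{d_b:b\in C\}\cup\{p_b:b\in C\}.$$
Declare each $d_b$ isolated, and let the basic neighborhoods of $p_b$ be
$$N_n(b)=\{p_b\}\cup\{d_f: f\neq b,\ \Delta(f,b)>n\}\qquad(n<\omega).$$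
The isolated points are dense, because each $N_n(b)$ contains some $d_f$. Let us see what kind of space this is.

*Separation.* If $b\ne b'$ and $n\ge\Delta(b,b')$, then no $f$ agrees with both $b$ and $b'$ on the first $n+1$ places, so $N_n(b)\cap N_n(b')=\emptyset$. The closure of $N_n(b)$ adds only points $p_c$ such that $c$ agrees with $b$ on the first $n+1$ places, so the closures of $N_n(b)$ and $N_n(b')$ are disjoint as well. Each $\{d_f\}$ is clopen: $p_b\notin\overline{\{d_f\}}$, since $d_f\notin N_n(b)$ once $n\ge\Delta(f,b)$, and $d_b\notin N_0(b)$. So any two distinct points of $M$ have neighborhoods with disjoint closures. On the other hand $M$ is not regular: the closure of every $N_n(b)$ contains points $p_c$ with $c\neq b$, and $N_0(b)$ contains none.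

*Covers.* The set $\{d_f: f\in C\}$ is open, discrete and of size $2^\omega$. Nevertheless every open cover $\mathcal U$ of $M$ has a finite subfamily with dense union. For each $b$ choose $n(b)$ such that $N_{n(b)}(b)$ lies in a member of $\mathcal U$, and let $K_b$ be the set of all $f\in C$ that agree with $b$ on the first $n(b)+1$ places. I claim that finitely many $K_b$ cover $C$. If not, one of the two halves $\{f:f(0)=0\}$, $\{f:f(0)=1\}$ is not covered by finitely many $K_b$. Halve it again, and so on. We obtain $b\in C$ such that for every $m$ the set of all $f$ that agree with $b$ on the first $m$ places is not finitely covered; but for $m=n(b)+1$ this set is $K_b$. So there is a finite $E\subset C$ with $C=\bigcup_{b\in E}K_b$. The sets $N_{n(b)}(b)$, $b\in E$, contain every $d_f$ with $f\notin E$. Add finitely many members of $\mathcal U$ that contain the points $d_b$, $b\in E$. The union now contains all isolated points, so it is dense.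

Here are the names for what we have just observed.

**Definition (weak Lindelöf degree, character).** $wL(X)$ is the least cardinal $\kappa$ such that every open cover $\mathcal U$ of $X$ has a subfamily $\mathcal V\in[\mathcal U]^{\le\kappa}$ with $X=\overline{\bigcup\mathcal V}$. $\chi(X)$ is the supremum over $x\in X$ of the least cardinality of a local base at $x$.

So $wL(M)=\chi(M)=\omega$. By contrast, a discrete space of infinite size $\lambda$ has $wL=\lambda$; thus $wL$ can grow when we pass to a dense open subspace.

**Definition (quasiregular, Urysohn, Baire).** $X$ is quasiregular if every nonempty open set contains the closure of some nonempty open set. $X$ is Urysohn if any two distinct points have neighborhoods with disjoint closures. $X$ is a Baire space if every countable intersection of dense open subsets of $X$ is dense in $X$.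

A regular Hausdorff space is quasiregular and Urysohn. Our $M$ is not regular, but it has all three properties. It is quasiregular because every nonempty open set contains a clopen singleton $\{d_f\}$, it is Urysohn by the computation above, and it is Baire because every dense set contains all isolated points, and these are dense.

Finally, $|M|=2^\omega=2^{wL(M)\chi(M)}$. Can a space with these properties be *larger* than $2^{wL\cdot\chi}$?

## 2. The bound $2^{wL(X)\chi(X)}$ and the theorems

Bell, Ginsburg and Woods gave a Hausdorff space with $|X|>2^{wL(X)\chi(X)}$, and they proved $|X|\le 2^{wL(X)\chi(X)}$ for every normal $X$. The same bound holds for every locally compact Hausdorff space. The question of this lecture comes from Angelo Bella and Nathan Carlson, "On cardinality bounds involving the weak Lindelöf degree", arXiv:1610.08996 (2016): *if $X$ is a Baire space that is quasiregular or Urysohn, is $|X|\le2^{wL(X)\chi(X)}$?*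

The answer is no, and the exact limit of the failure is set by ultrafilters. Recall that an ultrafilter on a set $A$ is a family $\mathcal V$ of nonempty subsets of $A$, closed under supersets and finite intersections, that contains exactly one of $B$, $A\setminus B$ for each $B\subset A$. It is principal if it contains a singleton. It is $\sigma$-complete if it is closed under countable intersections, and $\mu$-complete if it is closed under intersections of fewer than $\mu$ members. Passing to complements, $\mathcal V$ is $\mu$-complete iff whenever a union of fewer than $\mu$ sets belongs to $\mathcal V$, one of these sets does. If $B\in\mathcal V$ and $g:B\to A'$, the pushforward $\{D\subset A': g^{-1}[D]\in\mathcal V\}$ is an ultrafilter on $A'$, and it is $\sigma$-complete if $\mathcal V$ is.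

**Definition (measurable, U-nonmeasurable).** A cardinal $\mu$ is measurable if it is uncountable and carries a nonprincipal $\mu$-complete ultrafilter. An infinite cardinal $\kappa$ is U-nonmeasurable if every $\sigma$-complete ultrafilter on $\kappa$ is principal.

For example $\omega$ is U-nonmeasurable: a nonprincipal ultrafilter on $\omega$ contains every $\omega\setminus\{k\}$, and the countable intersection of these sets is empty.

**Theorem A.** Let $\kappa$ be an uncountable cardinal carrying no nonprincipal $\sigma$-complete ultrafilter (for instance $\kappa=2^{2^\omega}$, by Lemma 1). There is a Baire space $X$, both quasiregular and Urysohn, with $\chi(X)=wL(X)=\omega$ and $|X|\ge\kappa$. In particular there is such an $X$ with $|X|\ge2^{2^\omega}>2^\omega=2^{wL(X)\chi(X)}$.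

**Theorem B.** Let $\mu$ be a measurable cardinal and let $X$ be a Hausdorff space that is quasiregular or Urysohn. If $wL(X)\chi(X)<\mu$, then $|X|<\mu$.

**Corollary C.** For every cardinal $\kappa$ the following are equivalent.

1. There is no measurable cardinal $\le\kappa$.
2. There is a Baire, quasiregular, Urysohn space $X$ with $wL(X)\chi(X)=\omega$ and $|X|\ge\kappa$.
3. There is a Hausdorff space $X$, quasiregular or Urysohn, with $wL(X)\chi(X)=\omega$ and $|X|\ge\kappa$.

Theorem A is proved in ZFC, and it answers the question negatively for "quasiregular", for "Urysohn", and for both together. Theorem B does not need the Baire property.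

## 3. Unbounded functions on a U-nonmeasurable cardinal

**Lemma 1.** $\omega$ is U-nonmeasurable. If $\kappa$ is U-nonmeasurable, then so is every infinite $\kappa'\le\kappa$, and so is $2^\kappa$.

*Proof.* We have just done $\omega$. Let $\kappa'\le\kappa$ and let $\mathcal V$ be a $\sigma$-complete ultrafilter on $\kappa'$. Its pushforward along the inclusion $\kappa'\to\kappa$ is $\sigma$-complete, hence contains some $\{\alpha\}$. So $\{\alpha\}\cap\kappa'\in\mathcal V$, and $\mathcal V$ is principal.

For $2^\kappa$, suppose $\mathcal V$ is a nonprincipal $\sigma$-complete ultrafilter on $\{0,1\}^\kappa$. For each $\alpha<\kappa$ exactly one $b_\alpha\in\{0,1\}$ satisfies $\{f:f(\alpha)=b_\alpha\}\in\mathcal V$. Let $b=(b_\alpha)_{\alpha<\kappa}$. Since $\{b\}\notin\mathcal V$, the set of all $f\neq b$ is in $\mathcal V$, and on it we define $\Delta(f)=\min\{\alpha:f(\alpha)\ne b_\alpha\}$. The pushforward of $\mathcal V$ under $\Delta$ is a $\sigma$-complete ultrafilter on $\kappa$, hence principal: $\{f\ne b:\Delta(f)=\alpha\}\in\mathcal V$ for some $\alpha$. But this set is disjoint from $\{f:f(\alpha)=b_\alpha\}\in\mathcal V$,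 a contradiction. $\square$

Applying Lemma 1 twice to $\omega$ shows that $2^{2^\omega}$ is U-nonmeasurable.

In Section 1 the neighborhoods of $p_b$ were given by the function $y_b:C\to\omega$ with $y_b(f)=\Delta(f,b)$ for $f\ne b$ and $y_b(b)=0$: the trace of $N_n(b)$ on the isolated points is $\{d_f:y_b(f)>n\}$. Each $y_b$ is unbounded, and compactness of $C$ told us that, however we choose $n(b)$, finitely many of the sets $\{f:y_b(f)>n(b)\}$ cover all but finitely many $f$. On a larger set there is no such compact topology to use, so we take *all* unbounded functions.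

For infinite $\kappa$ let $Y(\kappa)$ be the set of all unbounded functions $y:\kappa\to\omega$.

**Lemma 2.** Let $\kappa$ be U-nonmeasurable and $n:Y(\kappa)\to\omega$. There are finite $E\subset Y(\kappa)$ and $C\subset\kappa$ such that for every $i\in\kappa\setminus C$ there is $y\in E$ with $y(i)>n(y)$.

*Proof.* Suppose not. Then for all finite $E$ and $C$ some $i\in\kappa\setminus C$ satisfies $y(i)\le n(y)$ for every $y\in E$. In other words, the sets $\{i:y(i)\le n(y)\}$, $y\in Y(\kappa)$, together with the cofinite sets have the finite intersection property. Extend them to an ultrafilter $\mathcal V$. It contains all cofinite sets, so it is nonprincipal, hence not $\sigma$-complete. So there are $A_0\supset A_1\supset\cdots$ in $\mathcal V$ with $\bigcap_kA_k\notin\mathcal V$ (replace a bad sequence by its finite intersections). The complement of $\bigcap_kA_k$ is in $\mathcal V$, so we may remove $\bigcap_kA_k$ from every $A_k$ and assume $\bigcap_kA_k=\emptyset$.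

Now let the sequence itself define a function: $y(i)=\min\{k:i\notin A_k\}$. If $y\le N$ everywhere, then every $i$ is outside $A_N$, so $A_N=\emptyset$, which is impossible. Hence $y\in Y(\kappa)$, and $\{i:y(i)\le n(y)\}\in\mathcal V$. But $i\in A_m$ implies $y(i)>m$, so this set is disjoint from $A_{n(y)}\in\mathcal V$. Contradiction. $\square$

## 4. One level of limit points, and why isolated points stop at $2^\omega$

The sensible first attempt imitates $M$. Let $\kappa>2^\omega$ be U-nonmeasurable and let $X_1=\kappa\cup Y(\kappa)$ (disjoint union), where each $i\in\kappa$ is isolated and $y\in Y(\kappa)$ has the neighborhoods $\{y\}\cup\{i:y(i)>n\}$. Then $\chi(X_1)=\omega$. By Lemma 2, argued exactly as in Section 1, every open cover has a finite subfamily with dense union. So $wL(X_1)=\chi(X_1)=\omega$ and $|X_1|\geq\kappa>2^\omega$. Points are closed in $X_1$. But $X_1$ is not Hausdorff: the points $y$ and $y+1$ have no disjoint neighborhoods, since for all $n,m$ there is $i$ with $y(i)>\max(n,m)$.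

Could we keep only some of the functions, or arrange the limit points differently over the discrete set $\kappa$? No.

**Proposition 4.** Let $X$ be a Hausdorff space with $wL(X)=\chi(X)=\omega$ and with a dense set $D$ of isolated points. Then $|X|\le2^\omega$.

*Proof.* Fix countable local bases $\mathcal B(x)$, $x\in X$. Build increasing sets $A_\alpha\subset X$ $(\alpha<\omega_1)$ of size $\le2^\omega$: start with $A_0=\emptyset$, take unions at limits, and let $A_{\alpha+1}$ consist of $A_\alpha$, all limits of convergent sequences from $A_\alpha$, and, for each countable $\mathcal V\subset\bigcup_{x\in A_\alpha}\mathcal B(x)$ with $D\not\subset\bigcup\mathcal V$, one point of $D\setminus\bigcup\mathcal V$. There are at most $(2^\omega)^\omega=2^\omega$ such sequences and families, and limits are unique because $X$ is Hausdorff, so $|A_{\alpha+1}|\le2^\omega$. Let $A=\bigcup_{\alpha<\omega_1}A_\alpha$. Then $|A|\le2^\omega$. Also $A$ is closed: by first countability a point of $\overline A$ is the limit of a sequence in $A$, and this sequence lies in some $A_\alpha$.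

Suppose there is $d\in D\setminus A$. For $x\in A$ choose $U_x\in\mathcal B(x)$ with $d\notin U_x$. Apply $wL(X)=\omega$ to the cover $\{U_x:x\in A\}\cup\{X\setminus A\}$: there is a countable $F\subset A$ such that $\bigcup_{x\in F}U_x\cup(X\setminus A)$ is dense, and therefore contains $D$. Now $F\subset A_\alpha$ for some $\alpha$, and $d\in D\setminus\bigcup_{x\in F}U_x$. So $A_{\alpha+1}$ contains some $d'\in D\setminus\bigcup_{x\in F}U_x$. Since $d'\in A$, it lies in neither part of that set, a contradiction. So $D\subset A$, and $X=\overline D\subset A$. $\square$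

In $X_1$ this argument breaks at the uniqueness of limits. For us the conclusion is that the space $Z$ to which we attach limit points cannot be discrete. To stay Baire we will use a completely metrizable $Z$ without isolated points, namely an infinite product of discrete sets.

## 5. Attaching limit points to a space

We first fix the way in which limit points are attached.

**Lemma 5.** Let $Z$ be a space, $S$ a set disjoint from $Z$, and for each $p\in S$ let $U_0(p)\supset U_1(p)\supset\cdots$ be nonempty open subsets of $Z$. Put $X=Z\cup S$, and for open $O\subset Z$ put $O^+=O\cup\{p\in S:\exists n\ U_n(p)\subset O\}$.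

(a) The sets $O^+$ form a base of a topology on $X$, and $O^+\cap G^+=(O\cap G)^+$.

(b) $Z$ is a dense subspace of $X$.

(c) $\{U_n(p)^+:n<\omega\}$ is a local base at $p\in S$. If $\mathcal G$ is a local base at $z$ in $Z$, then $\{G^+:G\in\mathcal G\}$ is a local base at $z$ in $X$.

(d) For open $O\subset Z$,
$$\overline{O^+}\cap Z=\mathrm{cl}_Z(O),\qquad\text{and for }p\in S:\quad p\in\overline{O^+}\iff U_n(p)\cap O\neq\emptyset\text{ for all }n.\tag{1}$$

(e) If $Z$ is Baire, then $X$ is Baire.

*Proof.* (a) If $U_n(p)\subset O$ and $U_m(p)\subset G$, then $U_{\max(n,m)}(p)\subset O\cap G$; the other inclusion is clear. Also $Z^+=X$. (b) $O^+\cap Z=O$, so the subspace topology on $Z$ is the original one. Since all $U_n(p)$ are nonempty, $\emptyset^+=\emptyset$; so $O^+\ne\emptyset$ implies $O\neq\emptyset$, and $O^+$ meets $Z$. (c) Clearly $p\in U_n(p)^+$. If $p\in O^+$, then $U_n(p)\subset O$ for some $n$, so $U_n(p)^+\subset O^+$. If $z\in O^+$, then $z\in O$, so $G\subset O$ for some $G\in\mathcal G$, and $G^+\subset O^+$. (d) By (a) and (b), $O^+\cap G^+\neq\emptyset$ iff $O\cap G\ne\emptyset$. Apply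 this to the neighborhoods in (c). (e) If $G_m$ $(m<\omega)$ are dense open in $X$, each $G_m\cap Z$ is dense open in $Z$: a nonempty open subset of $Z$ is $V\cap Z$ with $V$ open in $X$, and the nonempty open set $V\cap G_m$ meets the dense set $Z$. So $\bigcap_mG_m\cap Z$ is dense in $Z$, hence in $X$. $\square$

## 6. Coding coordinates, and what each of them costs

Let $\kappa_0=\kappa$ be uncountable and U-nonmeasurable, and $\kappa_{k+1}=2^{\kappa_k}$. Work for the moment in $Z=\prod_{k<\omega}\kappa_k$. For finite sequences $t$ write $[t]=\{\xi\in Z:t\subset\xi\}$.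

**A code separates.** In $X_1$ the trouble was that $y$ and $y'$ have neighborhoods on the same set. Let the next coordinate name the function: fix an injection $c$ of $Y(\kappa_0)$ into $\kappa_1$ and let $U_n(y)=\{\xi:y(\xi(0))>n,\ \xi(1)=c(y)\}$. Now different functions get disjoint sets. The price is density: the union of the $U_n(y)$ over a countable set of $y$ contains no $\xi$ for which $\xi(1)$ is outside a countable set. But an open subset of $Z$ contains a set that restricts only finitely many coordinates. So we use, for every $j<\omega$, points $p$ that treat coordinates $0,\dots,j$ in the manner of Lemma 2 and put the code at coordinate $j+1$. For a given $[t]$, a large $j$ puts the code beyond $t$. For this we need Lemma 2 in several coordinates at once, with a single number $n$.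

**Lemma 3.** Let $\lambda_0,\dots,\lambda_j$ be U-nonmeasurable and $n:\prod_{l\le j}Y(\lambda_l)\to\omega$. There are finite $E\subset\prod_{l\le j}Y(\lambda_l)$ and finite $C_l\subset\lambda_l$ such that for all $(i_l)_{l\le j}\in\prod_{l\le j}(\lambda_l\setminus C_l)$ there is $\bar y\in E$ with $y_l(i_l)>n(\bar y)$ for every $l\le j$.

*Proof.* Induction on $j$. The case $j=0$ is Lemma 2. Let $j>0$. For each $y_0\in Y(\lambda_0)$ apply the induction hypothesis to the function $\bar y'\mapsto n(y_0,\bar y')$ on $\prod_{1\le l\le j}Y(\lambda_l)$. This gives finite sets $E_{y_0}$ and $C_1^{y_0},\dots,C_j^{y_0}$. Since the $\lambda_l\setminus C_l^{y_0}$ are nonempty, $E_{y_0}$ is nonempty, and we may put $n'(y_0)=\max\{n(y_0,\bar y'):\bar y'\in E_{y_0}\}$. Lemma 2 applied to $n'$ gives finite $E_0\subset Y(\lambda_0)$ and $C_0\subset\lambda_0$. Let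
$$E=\{(y_0,\bar y'):y_0\in E_0,\ \bar y'\in E_{y_0}\},\qquad C_l=\bigcup_{y_0\in E_0}C_l^{y_0}\quad(1\le l\le j).$$
Given $(i_l)$ outside the $C_l$, choose $y_0\in E_0$ with $y_0(i_0)>n'(y_0)$, and then $\bar y'\in E_{y_0}$ with $y_l(i_l)>n(y_0,\bar y')$ for $1\le l\le j$. Finally $y_0(i_0)>n'(y_0)\ge n(y_0,\bar y')$. $\square$

**Exceptional values.** Lemma 3 says nothing at coordinates with values in the finite sets $C_l$, and this costs something. Suppose first that all our points are $p=(j,\bar y)$, with $U_n(p)$ the set of $\xi$ such that $y_l(\xi(l))>n$ for $l\le j$ and $\xi(j+1)=c(p)$. Put $n(p)=y_0(0)$. No $U_{n(p)}(p)$ meets $[(0)]$. So the cover of $X$ by all $U_{n(p)}(p)^+$ and all $[t]^+$ with $|t|=2$ has no countable subfamily with dense union: some $[(0,a)]$ is missed. The remedy is to let a point start at any place of the tree: it has a stem $s$, of length $k$ say, and it uses coordinates $k,\dots,k+j$, with the code at $k+j+1$.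

Stems alone are not enough. Let $p=(s,j,\bar y)$, with conditions $s\subset\xi$, $y_l(\xi(k+l))>n$ for $l\le j$, and $\xi(k+j+1)=c(p)$, where we let the codes avoid the value $0$, as we may. Put $n(p)=\max_{l\le j}y_l(0)$ and take the cover by all $U_{n(p)}(p)^+$ and all $[t]^+$ with $|t|=1$. Given a countable subfamily, choose $a\in\kappa_0$ different from $t(0)$ for all $[t]^+$ in it, and from $s(0)$ for all the nonempty stems $s$ in it. Then $[(a,0)]$ is missed: a point with $s=\emptyset$ and $j\ge1$ requires $y_1(\xi(1))>n(p)\ge y_1(0)$, so $\xi(1)\ne0$; one with $s=\emptyset$ and $j=0$ requires $\xi(1)=c(p)\neq0$; and all other points and sets of the subfamily require $\xi(0)\neq a$. The remedy is to give $p$ one permitted value $h_l$ at each coordinate $k+l$ with $1\le l\le j$, and to ask only for "$\xi(k+l)=h_l$ or $y_l(\xi(k+l))>n$". At $l=0$ we allow no such exception; this keeps the sets $[t]^+$ closed, as Step 1 of Section 7 shows.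

**A second factor for the Urysohn property.** With $s,j,\bar y,h$ and codes as just described, points with the same $s,j$ have disjoint neighborhoods, but their closures may meet. Let $q=(\emptyset,0,y_0,\emptyset)$ and $v=c(q)\in\kappa_1$. Let $p=(\emptyset,1,(y_0,y_1),v)$ and $p'=(\emptyset,1,(y_0,y_1'),v)$ with $y_1\ne y_1'$. For all $m,n$ the set $U_m(q)\cap U_n(p)$ contains every $\xi$ with $y_0(\xi(0))>\max(m,n)$, $\xi(1)=v$, $\xi(2)=c(p)$. By (1), $q$ is in the closure of every neighborhood of $p$, and in the same way of every neighborhood of $p'$. The codes of $p$ and $p'$ sit at coordinate $2$, and $q$, having $j=0$, does not look that far. To keep points with small $j$ away from points with large $j$ we multiply $Z$ by $\omega^\omega$ and let different $j$ live near different finite sequences $\sigma_j$ of integers.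

## 7. The space $X=Z\cup S$

From here to the end of Section 9 we prove Theorem A. Let $\kappa$ be as there, $\kappa_0=\kappa$ and $\kappa_{k+1}=2^{\kappa_k}$. By Lemma 1 all $\kappa_k$ are U-nonmeasurable, and all are uncountable. Let $T=\bigcup_k\prod_{l<k}\kappa_l$ and
$$Z=\Big(\prod_{k<\omega}\kappa_k\Big)\times\omega^\omega$$
with the product topology of discrete factors. As a countable product of discrete spaces, $Z$ is completely metrizable, hence Baire. For $t\in T$ and $\sigma\in\omega^{<\omega}$ let $[t,\sigma]=\{(\xi,\rho)\in Z:t\subset\xi,\ \sigma\subset\rho\}$. These sets form a clopen base of $Z$. Let $(\sigma_j)_{j<\omega}$ be a one-to-one enumeration of $\omega^{<\omega}$ and put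
$$W_{j,n}=\{\rho\in\omega^\omega:\sigma_j\subset\rho,\ \rho(|\sigma_j|)\ge n\}.$$

Let $S$ be the set of all $p=(s,j,\bar y,h)$ where $s\in T$, $j<\omega$ and, with $k=|s|$,
$$\bar y=(y_0,\dots,y_j)\in\prod_{l\le j}Y(\kappa_{k+l}),\qquad h=(h_1,\dots,h_j)\in\prod_{1\le l\le j}\kappa_{k+l}.$$
For fixed $k,j$ the number of pairs $(\bar y,h)$ is at most $2^{\kappa_{k+j}}=\kappa_{k+j+1}$: there are at most $\omega^{\kappa_{k+l}}=2^{\kappa_{k+l}}\le2^{\kappa_{k+j}}$ choices for each $y_l$, at most $\kappa_{k+j}$ for each $h_l$, and finitely many entries. Fix an injection $c_{k,j}$ of the set of these pairs into $\kappa_{k+j+1}$ and write $c(p)=c_{k,j}(\bar y,h)$. For $n<\omega$ let $U_n(p)$ be the set of all $(\xi,\rho)\in Z$ such that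

* $s\subset\xi$ and $y_0(\xi(k))>n$;
* for $1\le l\le j$: $\xi(k+l)=h_l$ or $y_l(\xi(k+l))>n$;
* $\xi(k+j+1)=c(p)$;
* $\rho\in W_{j,n}$.

These conditions involve finitely many coordinates, so $U_n(p)$ is open. It decreases in $n$. It is nonempty, because $y_0$ is unbounded and we may take $\xi(k+l)=h_l$ for $1\le l\le j$. So Lemma 5 applies and gives a topology on $X=Z\cup S$ (disjoint union). By Lemma 5(c), with the local base $[\xi|k,\rho|k]$ $(k<\omega)$ at $(\xi,\rho)\in Z$, we get $\chi(X)=\omega$. By Lemma 5(e), $X$ is Baire. Also $|X|\ge|Z|\ge\kappa_0=\kappa$.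

**Step 1: clopen sets.** This step provides enough clopen sets in $X$ to do most of the separating. The claim is that each $[t,\sigma]^+$ is clopen, and
$$S\cap[t,\sigma]^+=\{(s,j,\bar y,h)\in S:s\supseteq t,\ \sigma_j\supseteq\sigma\}.\tag{2}$$
Let $p=(s,j,\bar y,h)\in S$. If $s\supseteq t$ and $\sigma_j\supseteq\sigma$, then $U_0(p)\subset[s,\sigma_j]\subset[t,\sigma]$, so $p\in[t,\sigma]^+$. Otherwise I show that $U_n(p)\cap[t,\sigma]=\emptyset$ for some $n$, so that $p\notin\overline{[t,\sigma]^+}$ by (1). There are four cases.

* $s,t$ are incompatible: $U_0(p)\cap[t,\sigma]=\emptyset$.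
* $s\subsetneq t$: on $[t,\sigma]$ we have $\xi(|s|)=t(|s|)$, and on $U_n(p)$ we have $y_0(\xi(|s|))>n$. Take $n\ge y_0(t(|s|))$.
* $\sigma_j,\sigma$ are incompatible: $U_0(p)\cap[t,\sigma]=\emptyset$.
* $\sigma_j\subsetneq\sigma$: on $[t,\sigma]$ we have $\rho(|\sigma_j|)=\sigma(|\sigma_j|)$, and on $U_n(p)$ we have $\rho(|\sigma_j|)\ge n$. Take $n>\sigma(|\sigma_j|)$.

This proves (2) and shows that the closure of $[t,\sigma]^+$ contains no new points of $S$. It contains no new points of $Z$, by (1), because $[t,\sigma]$ is closed in $Z$. So $[t,\sigma]^+$ is clopen.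

**Step 2: quasiregularity.** We find a clopen set inside every nonempty open set. Such a set contains some nonempty $O^+$, so $O\neq\emptyset$ and $O$ contains some $[t,\sigma]$. Then $[t,\sigma]^+\subset O^+$, and $[t,\sigma]^+$ is nonempty and clopen.

*Remark.* Here it matters that neighborhoods of points of $Z$ contain points of $S$. If we used $\{p\}\cup U_n(p)$ as basic neighborhoods and made $Z$ open, then every nonempty open set would still contain some $[t,\sigma]$. The closure of $[t,\sigma]$ would contain each $p=(t,j,\bar y,h)$ with $\sigma_j\supseteq\sigma$, since $U_0(p)\subset[t,\sigma]$. So the open set $Z$ would not contain the closure of any nonempty open set, and quasiregularity would fail.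

## 8. Disjoint closures

This section shows that $X$ is Urysohn, hence Hausdorff. If a clopen set contains one of two points and not the other, then it and its complement are neighborhoods with disjoint closures.

**Step 3: pairs separated by a clopen set.** This step settles all pairs except two points of $S$ with the same $s$ and the same $j$. Two distinct points of $Z$ are separated by some $[t,\sigma]$, hence by the clopen set $[t,\sigma]^+$. If $z=(\xi,\rho)\in Z$ and $p=(s,j,\bar y,h)\in S$, let $t=\xi|(|s|+1)$. Then $[t,\emptyset]^+$ contains $z$, and by (2) it does not contain $p$, as $s\not\supseteq t$. Now let $p=(s,j,\bar y,h)$ and $p'=(s',j',\bar y',h')$ be in $S$. If $s\ne s'$, then by symmetry we may assume $s'\not\subseteq s$, and $[s',\emptyset]^+$ contains $p'$ and not $p$. If $j\ne j'$, then $\sigma_j\ne\sigma_{j'}$ because the enumeration is one-to-one. By symmetry assume $\sigma_{j'}\not\subseteq\sigma_j$; then $[\emptyset,\sigma_{j'}]^+$ contains $p'$ and not $p$.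

**Step 4: two points with the same $s$ and $j$.** Here the codes and the factor $\omega^\omega$ do their work. Let $p=(s,j,\bar y,h)\neq p'=(s,j,\bar y',h')$. Put $k=|s|$, $K=k+j+1$, $v=c(p)$, $v'=c(p')$. Since $c_{k,j}$ is injective, $v\ne v'$. Choose $n$ such that
$$n>\sigma_i(|\sigma_j|)\quad\text{for all }i<j\text{ with }|\sigma_i|>|\sigma_j|.\tag{3}$$
These are finitely many conditions. I claim that $\overline{U_n(p)^+}\cap\overline{U_n(p')^+}=\emptyset$.

Suppose $q$ is in the intersection. On $U_n(p)$ we have $\xi(K)=v$, and on $U_n(p')$ we have $\xi(K)=v'$. These are disjoint clopen conditions in $Z$, so by (1) $q\notin Z$. Thus $q=(s'',j'',\bar y'',h'')\in S$; let $k''=|s''|$. Since $U_n(p)\subset[s,\emptyset]$ and $[s,\emptyset]^+$ is closed, $q\in[s,\emptyset]^+$. By (2), $s''\supseteq s$, so $k''\ge k$. By (1), each $U_m(q)$ meets both $U_n(p)$ and $U_n(p')$. We ask what $q$ says about the coordinate $K$.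

* $K<k''$. On $U_0(q)$ we have $\xi(K)=s''(K)$, which differs from $v$ or from $v'$. So $U_0(q)$ misses one of $U_n(p)$, $U_n(p')$, a contradiction.
* $K=k''$. On $U_m(q)$ we have $y_0''(\xi(K))>m$. For $m\ge y''_0(v)$ this excludes $\xi(K)=v$, so $U_m(q)\cap U_n(p)=\emptyset$, a contradiction.
* $K=k''+l$ with $1\le l\le j''$. One of $v,v'$ differs from $h''_l$. Say $v\neq h_l''$; the other case is symmetric. For $m\ge y''_l(v)$ the condition "$\xi(K)=h''_l$ or $y''_l(\xi(K))>m$" excludes $\xi(K)=v$. So $U_m(q)\cap U_n(p)=\emptyset$, a contradiction.
* $K=k''+j''+1$. On $U_0(q)$ we have $\xi(K)=c(q)$, which differs from $v$ or from $v'$, a contradiction as in the first case.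
* $K>k''+j''+1$. Here $q$ says nothing about $\xi(K)$. But $k''+j''<k+j$ and $k''\ge k$, so $j''<j$, and $\sigma_{j''}\ne\sigma_j$. We use $\rho$. If $\sigma_j,\sigma_{j''}$ are incompatible, then $W_{j'',0}\cap W_{j,n}=\emptyset$. If $\sigma_{j''}\subsetneq\sigma_j$, then every $\rho\in W_{j,n}$ has $\rho(|\sigma_{j''}|)=\sigma_j(|\sigma_{j''}|)$, so $W_{j'',m}\cap W_{j,n}=\emptyset$ for $m>\sigma_j(|\sigma_{j''}|)$. If $\sigma_j\subsetneq\sigma_{j''}$, then every $\rho\in W_{j'',0}$ has $\rho(|\sigma_j|)=\sigma_{j''}(|\sigma_j|)<n$ by (3), as $j''<j$; so $W_{j'',0}\cap W_{j,n}=\emptyset$. In each case some $U_m(q)$ misses $U_n(p)$, a contradiction.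

This proves the claim, and $X$ is Urysohn.

## 9. Countable subfamilies with dense union

This section proves $wL(X)=\omega$. Let $\mathcal U$ be an open cover of $X$. For $p\in S$ pick $n(p)$ such that $U_{n(p)}(p)^+$ is contained in a member of $\mathcal U$. Since $Z$ is dense in $X$, it suffices to find a countable $Q\subset S$ with $\bigcup_{p\in Q}U_{n(p)}(p)$ dense in $Z$.

**Step 5: the countable set $Q$.** The purpose is to collect all the exceptional finite sets into countable sets $D_k$. For $s\in T$ with $|s|=k$, $j<\omega$ and $h\in\prod_{1\le l\le j}\kappa_{k+l}$, apply Lemma 3 with $\lambda_l=\kappa_{k+l}$ to $\bar y\mapsto n(s,j,\bar y,h)$. This gives finite sets $E(s,j,h)\subset\prod_{l\le j}Y(\kappa_{k+l})$ and $C_l(s,j,h)\subset\kappa_{k+l}$ $(0\le l\le j)$. We want countable nonempty $D_k\subset\kappa_k$ such that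
$$C_l(s,j,h)\subset D_{k+l}\quad\text{whenever }s\in\prod_{i<k}D_i,\ h\in\prod_{1\le i\le j}D_{k+i},\ 0\le l\le j.\tag{4}$$
Start with $D^0_k=\{0\}$ for all $k$. Given countable $D_k^m$ $(k<\omega)$, there are only countably many triples $(s,j,h)$ with all entries of $s$ and $h$ in the corresponding sets $D_i^m$. Add, for each of them and each $l\le j$, the finite set $C_l(s,j,h)$ to $D^m_{|s|+l}$. The results are the countable sets $D_k^{m+1}$. Let $D_k=\bigcup_mD_k^m$. A pair $(s,h)$ with entries in the $D$'s has finitely many entries, so all of them are present at some finite stage $m$, and (4) is arranged at stage $m+1$.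

Let $Q$ be the set of all $(s,j,\bar y,h)\in S$ with $s\in\prod_{i<k}D_i$ and $h\in\prod_{1\le i\le j}D_{k+i}$ (where $k=|s|$) and $\bar y\in E(s,j,h)$. There are countably many $s,j,h$ and finitely many $\bar y$ for each, so $Q$ is countable.

**Step 6: density.** We show that an arbitrary $[t,\sigma]$ meets $U_{n(p)}(p)$ for some $p\in Q$. Each $\kappa_k$ is uncountable, so after extending $t$ by one coordinate if necessary (which only shrinks $[t,\sigma]$) we may assume $t(k)\notin D_k$ for some $k<|t|$. Take the least such $k$ and put $s=t|k$; then $s\in\prod_{i<k}D_i$. Infinitely many $j$ satisfy $\sigma_j\supseteq\sigma$; choose one with $k+j+1\ge|t|$. Extend $t$ to $t'\in T$ of length $k+j+1$. For $1\le l\le j$ define $h_l$ and $i_l$ as follows.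

* If $t'(k+l)\in D_{k+l}$, let $h_l=t'(k+l)$ and let $i_l$ be any element of $\kappa_{k+l}\setminus D_{k+l}$.
* Otherwise let $h_l$ be any element of $D_{k+l}$ and $i_l=t'(k+l)$.

Let $i_0=t'(k)=t(k)\notin D_k$. Now $h\in\prod_{1\le l\le j}D_{k+l}$, so by (4) $i_l\notin D_{k+l}\supseteq C_l(s,j,h)$ for all $l\le j$. Lemma 3 gives $\bar y\in E(s,j,h)$ with $y_l(i_l)>n:=n(s,j,\bar y,h)$ for all $l\le j$. Put $p=(s,j,\bar y,h)\in Q$.

Take $\xi\supset t'$ with $\xi(k+j+1)=c(p)$, which is possible because $t'$ has length $k+j+1$, and $\rho\supset\sigma_j$ with $\rho(|\sigma_j|)=n$. Then $(\xi,\rho)\in[t,\sigma]$, since $t\subset t'$ and $\sigma\subset\sigma_j$. And $(\xi,\rho)\in U_n(p)$: we have $s\subset\xi$ and $y_0(\xi(k))=y_0(i_0)>n$; for $1\le l\le j$ either $\xi(k+l)=h_l$, or $\xi(k+l)=i_l$ and $y_l(\xi(k+l))>n$; the code condition holds; and $\rho\in W_{j,n}$. So $\bigcup_{p\in Q}U_{n(p)}(p)$ is dense in $Z$, and $wL(X)=\omega$.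

With Sections 7 and 8, this proves that $X$ is a Baire, quasiregular, Urysohn space with $\chi(X)=wL(X)=\omega$ and $|X|\ge\kappa$. By Lemma 1, $\kappa=2^{2^\omega}$ is allowed. This completes the proof of Theorem A. $\blacksquare$

## 10. Measurable cardinals bound the cardinality

We prove Theorem B. Let $\lambda=wL(X)\chi(X)<\mu$, let $\mathcal D$ be a nonprincipal $\mu$-complete ultrafilter on $\mu$, and suppose $|X|\ge\mu$. Fix distinct points $x_\alpha\in X$ $(\alpha<\mu)$.

**Step 1: common indices.** The aim is to index local bases so that two points can be separated by neighborhoods with the *same* index. Let $\{B_\beta(x):\beta<\lambda\}$ be an open local base at $x$, let $I=\lambda\times\lambda$, and put $U_{(\beta,\gamma)}(x)=B_\beta(x)\cap B_\gamma(x)$. Then $|I|=\lambda$, and $\{U_b(x):b\in I\}$ is a local base at $x$, as $U_{(\beta,\beta)}(x)=B_\beta(x)$. If $x\neq x'$, choose $\beta,\gamma$ with $B_\beta(x)\cap B_\gamma(x')=\emptyset$. With $b=(\beta,\gamma)$ we have $U_b(x)\subset B_\beta(x)$ and $U_b(x')\subset B_\gamma(x')$, so $U_b(x)\cap U_b(x')=\emptyset$. If $X$ is Urysohn, the same argument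 gives $b$ with $\overline{U_b(x)}\cap\overline{U_b(x')}=\emptyset$.

**Claim.** There are nonempty open sets $P_\alpha$ $(\alpha<\mu)$ such that $\{\alpha:x\notin\overline{P_\alpha}\}\in\mathcal D$ for every $x\in X$.

**Step 2: the Claim suffices.** We derive a contradiction from the Claim by means of $wL(X)\le\lambda$. Let $x\in X$. If $x\notin\overline{P_\alpha}$, then some $U_b(x)$ misses $P_\alpha$. So the set in the Claim is contained in $\bigcup_{b\in I}\{\alpha:U_b(x)\cap P_\alpha=\emptyset\}$, a union of $\lambda<\mu$ sets. By $\mu$-completeness there is $b(x)\in I$ with $R_x:=\{\alpha:U_{b(x)}(x)\cap P_\alpha=\emptyset\}\in\mathcal D$. Apply $wL(X)\le\lambda$ to the cover $\{U_{b(x)}(x):x\in X\}$: there is $F\in[X]^{\le\lambda}$ with $\bigcup_{x\in F}U_{b(x)}(x)$ dense. Since $|F|<\mu$, we have $\bigcap_{x\in F}R_x\in\mathcal D$. Pick $\alpha$ in it. The nonempty open set $P_\alpha$ misses this dense set, a contradiction.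

**Step 3: the Claim when $X$ is quasiregular.** We first find one index that works for all $x$ at once: there is $b\in I$ with $\{\alpha:x\notin U_b(x_\alpha)\}\in\mathcal D$ for every $x\in X$. Otherwise for each $b\in I$ there is $x^b$ with $\{\alpha:x^b\in U_b(x_\alpha)\}\in\mathcal D$. The intersection of these $\lambda$ many sets is in $\mathcal D$, and $\mathcal D$ is nonprincipal, so the intersection contains some $\alpha\ne\alpha'$. Take $b$ with $U_b(x_\alpha)\cap U_b(x_{\alpha'})=\emptyset$. Then $x^b$ lies in both sets, a contradiction. With this $b$, quasiregularity gives nonempty open $P_\alpha$ with $\overline{P_\alpha}\subset U_b(x_\alpha)$, and $x\notin U_b(x_\alpha)$ implies $x\notin\overline{P_\alpha}$.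

**Step 4: the Claim when $X$ is Urysohn.** Here we again look for one index, now using the points $x_\alpha$ only. Fix $\alpha$. Every $\alpha'\ne\alpha$ lies in one of the sets $\{\alpha':\overline{U_b(x_\alpha)}\cap\overline{U_b(x_{\alpha'})}=\emptyset\}$, $b\in I$, and $\mu\setminus\{\alpha\}\in\mathcal D$ by nonprincipality. So by $\mu$-completeness there is $b_\alpha\in I$ with
$$L_\alpha=\{\alpha':\overline{U_{b_\alpha}(x_\alpha)}\cap\overline{U_{b_\alpha}(x_{\alpha'})}=\emptyset\}\in\mathcal D.$$
By $\mu$-completeness once more there is $b$ with $G=\{\alpha:b_\alpha=b\}\in\mathcal D$. Let $P_\alpha=U_b(x_\alpha)$. If the Claim fails for some $x$, then $R=\{\alpha:x\in\overline{U_b(x_\alpha)}\}\in\mathcal D$. Choose $\alpha\in G\cap R$ and then $\alpha'\in L_\alpha\cap R$. Since $b_\alpha=b$, we get $x\in\overline{U_b(x_\alpha)}\cap\overline{U_b(x_{\alpha'})}=\emptyset$, a contradiction. $\blacksquare$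

## 11. The equivalence with the absence of small measurables

For Corollary C we need a textbook fact (Jech, *Set Theory*, 3rd ed., Lemma 10.2): *the least cardinal $\mu$ carrying a nonprincipal $\sigma$-complete ultrafilter is measurable.* Here is the argument. By Lemma 1, $\mu$ is uncountable. Let $\mathcal D$ be a nonprincipal $\sigma$-complete ultrafilter on $\mu$, and suppose it is not $\mu$-complete: there are $\gamma<\mu$ and $A_\xi\in\mathcal D$ $(\xi<\gamma)$ with $\bigcap_{\xi<\gamma}A_\xi\notin\mathcal D$. Map $i\in\mu$ to the least $\xi$ with $i\notin A_\xi$, and to $\gamma$ if there is none. The preimage of $\xi<\gamma$ is disjoint from $A_\xi$, and the preimage of $\gamma$ is $\bigcap_{\xi<\gamma}A_\xi$. So no preimage of a point is in $\mathcal D$, and the pushforward is a nonprincipal $\sigma$-complete ultrafilter on $\gamma+1$. This set is infinite and of size less than $\mu$, contradicting the choice of $\mu$.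

*Proof of Corollary C.* (1)⇒(2). Suppose no measurable cardinal is $\le\kappa$. If $\kappa$ is uncountable, it is U-nonmeasurable: otherwise the least cardinal carrying a nonprincipal $\sigma$-complete ultrafilter would be a measurable cardinal $\le\kappa$. Also $\omega_1\le2^\omega$ is U-nonmeasurable by Lemma 1. So $\max(\kappa,\omega_1)$ is uncountable and U-nonmeasurable, and Theorem A applies to it. (2)⇒(3) is trivial. (3)⇒(1). If $\mu\le\kappa$ were measurable, then $wL(X)\chi(X)=\omega<\mu$, and Theorem B would give $|X|<\mu\le\kappa$, a contradiction. $\blacksquare$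

In particular, by Lemma 1, Theorem A gives spaces with $wL(X)\chi(X)=\omega$ and $|X|$ at least any finite iterate of $2^{(\cdot)}$ applied to $\omega$. More generally, by Corollary C, for each cardinal below the first measurable (for each cardinal at all, if there are no measurables) there is such a space of at least that size. By Theorem B this range is optimal.

## 12. Larger values of $wL\cdot\chi$, and the failure of regularity

**Larger $wL\cdot\chi$.** Let $\lambda$ be infinite and below the first measurable cardinal (any infinite $\lambda$ if there is none). By the fact in Section 11, $\lambda$ is U-nonmeasurable, and by Lemma 1 so is $\kappa=2^{2^\lambda}$. Take the topological sum of the space of Theorem A for this $\kappa$ with a discrete space of size $\lambda$. The sum is Baire, quasiregular and Urysohn, because both summands are. Its character is $\omega$ and its weak Lindelöf degree is $\lambda$: the discrete summand needs $\lambda$ sets and the other one only countably many. So $wL\cdot\chi=\lambda$, and the cardinality is at least $2^{2^\lambda}>2^\lambda$.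

**The space of Theorem A is not regular.** Let $p=(s,j,\bar y,h)\in S$ and $k=|s|$. We show that for every $n$ the closure of $U_n(p)^+$ is not contained in $U_0(p)^+$. Given $n$, take $q=(s,j'',\bar y'',h'')\in S$ with $j''>j$, $\sigma_{j''}\supseteq\sigma_j{}^\frown n$, $y''_0=y_0$, $h''_l=h_l$ for $1\le l\le j$, and $h''_{j+1}=c(p)$; the other entries are arbitrary. Such $j''$ exists because infinitely many $\sigma_i$ extend $\sigma_j{}^\frown n$.

First, $q\in\overline{U_n(p)^+}$. For given $m$ choose $\xi\supset s$ with $y_0(\xi(k))>\max(m,n)$, $\xi(k+l)=h''_l$ for $1\le l\le j''$, and $\xi(k+j''+1)=c(q)$. Choose $\rho\supset\sigma_{j''}$ with $\rho(|\sigma_{j''}|)\ge m$. Then $(\xi,\rho)\in U_m(q)$. It is also in $U_n(p)$, since $\xi(k+l)=h_l$ for $1\le l\le j$, $\xi(k+j+1)=h''_{j+1}=c(p)$, and $\rho\supset\sigma_j$ with $\rho(|\sigma_j|)=n$. Now use (1).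

Second, $q\notin U_0(p)^+$. For every $m$, the unbounded function $y''_{j+1}$ takes a value above $\max(m,y''_{j+1}(c(p)))$ at some $i$, and then $i\ne c(p)$. The point $(\xi,\rho)$ above, with $\xi(k+j+1)$ changed to $i$, is still in $U_m(q)$, but it is not in $U_0(p)$. So $U_m(q)\not\subset U_0(p)$ for all $m$.

Hence $X$ is not regular at $p$, and Theorem A does not address the bound of Bell, Ginsburg and Woods for regular spaces.
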